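\title{The Stanley depth of squarefree Veronese ideals and their quotients}

\begin{abstract}
Let $I_{n,d}$ be the ideal generated by all squarefree monomials of degree $d$ in a polynomial ring in $n$ variables over a field. We prove that the Stanley depth of $I_{n,d}$ equals $d+\lfloor (n-d)/(d+1)\rfloor$ for all $1\le d\le n$, and we determine the Stanley depth of all quotients $I_{n,d}/I_{n,e}$. The upper bound is a counting argument. The lower bound is an explicit partition of the subsets of $\{1,\dots,n\}$ with at least $d$ elements into intervals with large tops. In the critical case $n=(d+1)(k+1)-1$ we place the ground set on a cycle, remove blocks of $k+1$ points, and partition the sets that remain by combining a greedy walk around the cycle with a second linear order on its points.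
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and $S=K[x_1,\dots,x_n]$ with its $\mathbb Z^n$-grading, in which $x_i$ has the $i$th unit vector as its degree. Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. A \emph{Stanley decomposition} of $M$ is a finite direct sum of $K$-vector spaces
\[
M=\bigoplus_{i=1}^r u_iK[Z_i],
\]
where each $u_i\in M$ is homogeneous, $Z_i\subseteq\{x_1,\dots,x_n\}$, and $u_iK[Z_i]$ is a free $K[Z_i]$-module, that is, $u_if\neq 0$ for every nonzero $f\in K[Z_i]$. The \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the largest value of $\min_i|Z_i|$ over all Stanley decompositions of $M$. A decomposition cuts $M$ into copies of polynomial rings, and the Stanley depth is the number of variables that the smallest piece can be allowed to keep.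

For $1\le d\le n$ the \emph{squarefree Veronese ideal} $I_{n,d}\subseteq S$ is generated by all squarefree monomials of degree $d$. Write $[n]=\{1,\dots,n\}$ and $x_F=\prod_{i\in F}x_i$ for $F\subseteq[n]$. For $d=n$ the ideal is $x_{[n]}K[x_1,\dots,x_n]$ and has Stanley depth $n$. For $n=3$, $d=1$ there is the decomposition
\[
(x_1,x_2,x_3)=x_1K[x_1,x_3]\oplus x_2K[x_1,x_2]\oplus x_3K[x_2,x_3]\oplus x_1x_2x_3K[x_1,x_2,x_3],
\]
in which each generator is given one more variable, chosen cyclically. This example shows the constraint that governs the general case. Each of the $\binom nd$ generators $x_F$ must start a summand of its own. If that summand has $s$ variables, at least $s-d$ of them lie outside $F$, so the summand uses up at least $s-d$ of the $\binom n{d+1}$ squarefree monomials of degree $d+1$. Hence $s-d\le\binom n{d+1}/\binom nd=\frac{n-d}{d+1}$. The natural guess is that the lowest two degrees are the only obstruction. This is our main result.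

\begin{theorem}\label{thm:main}
For every field $K$ and all integers $1\le d\le n$,
\[
\operatorname{sdepth}(I_{n,d})=\left\lfloor\binom{n}{d+1}\Big/\binom nd\right\rfloor+d=d+\left\lfloor\frac{n-d}{d+1}\right\rfloor .
\]
\end{theorem}

This formula is the conjecture posed in \cite{KSSY}. The bounds $d\le\operatorname{sdepth}(I_{n,d})\le\binom{n}{d+1}/\binom nd+d$ are known. The formula is known for $d=1$, for $1\le d\le n\le 13$ and for $1\le d\le n<5d+4$, and for $n\ge 5d+4$ the lower bound $d+3$ is known. Our proof uses none of these facts. It also gives the Stanley depth of the quotients. Set $I_{n,0}=S$ and $I_{n,n+1}=0$.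

\begin{theorem}\label{thm:quot}
For every field $K$ and all integers $0\le d<e\le n+1$ with $d\le n$,
\[
\operatorname{sdepth}\bigl(I_{n,d}/I_{n,e}\bigr)=\min\Bigl\{e-1,\ d+\Bigl\lfloor\frac{n-d}{d+1}\Bigr\rfloor\Bigr\}.
\]
\end{theorem}

Theorem~\ref{thm:main} is the case $e=n+1$, $d\geq 1$, because $d+\lfloor\frac{n-d}{d+1}\rfloor\le n$.

Section~\ref{sec:intervals} proves the upper bound and reduces the lower bound to a statement about partitions of a family of sets into intervals, for the single value $n=(d+1)(k+1)-1$. Section~\ref{sec:blocks} puts the ground set on a cycle and covers all sets except those built from \emph{dense} sets, which leave no gap of $k$ points. Two constructions give intervals of dense sets: filling the runs of a word (Sections~\ref{sec:array} and~\ref{sec:fill}) and fixing a greedy walk around the cycle (Section~\ref{sec:jump}). Each fails on some dense sets. Sections~\ref{sec:long} and~\ref{sec:final} find a family on which the first succeeds and outside which the second succeeds.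

\section{Stanley decompositions and interval partitions}\label{sec:intervals}

Fix $0\le d<e\le n+1$ with $d\le n$ and let $M=I_{n,d}/I_{n,e}$. The \emph{support} $\operatorname{supp}u$ of a monomial $u$ is the set of $i$ with $x_i\mid u$. A monomial lies in $I_{n,d}$ exactly when its support has at least $d$ elements, so the monomials $u$ with $d\le|\operatorname{supp}u|<e$ form a $K$-basis of $M$. We call them \emph{basis monomials}. Every graded component of $M$ is spanned by a basis monomial or is zero.

\begin{lemma}\label{lem:upper}
$\operatorname{sdepth}(M)\le\min\{e-1,\ d+\lfloor\frac{n-d}{d+1}\rfloor\}$.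
\end{lemma}

\begin{proof}
Let $M=\bigoplus_i u_iK[Z_i]$ be a Stanley decomposition and $s=\min_i|Z_i|$. Each $u_i$ is homogeneous and nonzero, so after rescaling it is a basis monomial. The products $u_im$, with $m$ a monomial in $K[Z_i]$, are nonzero by freeness and form a basis of $M$. Hence every basis monomial lies in exactly one summand.

The product of $u_i$ with all variables in $Z_i$ is nonzero in $M$, so $|Z_i|\le e-1$, and $s\le e-1$.

For the second bound we may assume $s>d$. Let $|F|=d$, and let $u_iK[Z_i]$ be the summand that contains $x_F$. Then $u_i$ divides $x_F$ and has support of size at least $d$, so $u_i=x_F$. In particular different sets $F$ give different summands. At least $s-d$ variables $x_j\in Z_i$ have $j\notin F$, and for each of them $x_{F\cup\{j\}}$ is a basis monomial in $u_iK[Z_i]$. As $F$ and $j$ vary these monomials are distinct, since no basis monomial lies in two summands. Thus $(s-d)\binom nd\le\binom n{d+1}$, that is, $s-d\le\frac{n-d}{d+1}$, and $s-d$ is an integer.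
\end{proof}

For sets $A\subseteq B$ let $[A,B]=\{F:A\subseteq F\subseteq B\}$. We call $[A,B]$ an \emph{interval} and $|B|$ its \emph{top size}. A family of sets is \emph{partitioned into intervals} if it is a disjoint union of intervals.

\begin{lemma}\label{lem:intervals}
If $\{F\subseteq[n]:d\le|F|<e\}$ is partitioned into intervals of top size at least $t$, then $\operatorname{sdepth}(M)\ge t$.
\end{lemma}

\begin{proof}
For $A\subseteq B$, a monomial $u$ lies in $x_AK[x_i:i\in B]$ if and only if $A\subseteq\operatorname{supp}u\subseteq B$. If $[A,B]$ belongs to the partition, all these monomials are basis monomials, so $x_AK[x_i:i\in B]\subseteq M$ is free. Every basis monomial has its support in exactly one interval, so $M=\bigoplus x_AK[x_i:i\in B]$, the sum taken over the intervals of the partition.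
\end{proof}

Let $\mathcal P_{n,d}=\{F\subseteq[n]:|F|\ge d\}$. We want to partition $\mathcal P_{n,d}$ into intervals of top size at least $d+k$, where $k=\lfloor\frac{n-d}{d+1}\rfloor$. For given $d$ and $k$ the smallest such $n$ is
\[
N_d=(d+1)k+d=(d+1)(k+1)-1 .
\]
For $n=N_d$ we have $\binom n{d+1}=k\binom nd$, so the count in Lemma~\ref{lem:upper} leaves no room: every $d$-set must be the bottom of an interval of top size exactly $d+k$, and these intervals must cover every $(d+1)$-set. The combinatorial core of the paper is that this can be done.

\begin{proposition}\label{prop:critical}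
Let $d,k\ge1$ and $n=N_d$. Then $\mathcal P_{n,d}$ can be partitioned into intervals of top size at least $d+k$.
\end{proposition}

Larger $n$ follow by splitting on the last element.

\begin{lemma}\label{lem:extend}
Fix $k\ge1$ and assume Proposition~\ref{prop:critical} for this $k$ and all $d\ge1$. Then for all $d\ge0$ and $n\ge N_d$ the family $\mathcal P_{n,d}$ can be partitioned into intervals of top size at least $d+k$.
\end{lemma}

\begin{proof}
For $d=0$ the single interval $[\emptyset,[n]]$ has top size $n\ge N_0=k$. For $d\ge1$ we use induction on $d$ and, for fixed $d$, on $n$, starting from $n=N_d$. Let $n\geq N_d$ and consider $\mathcal P_{n+1,d}$. Its members that avoid $n+1$ form $\mathcal P_{n,d}$, which has a partition by induction on $n$. Its members that contain $n+1$ are the sets $F\cup\{n+1\}$ with $F\in\mathcal P_{n,d-1}$. Since $n\ge N_d\ge N_{d-1}$, induction on $d$ partitions $\mathcal P_{n,d-1}$ into intervals $[A,B]$ with $|B|\ge d-1+k$, and the intervals $[A\cup\{n+1\},B\cup\{n+1\}]$ have top size at least $d+k$.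
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:quot}, assuming Proposition~\ref{prop:critical}]
By Lemma~\ref{lem:upper} it remains to prove the lower bound in Theorem~\ref{thm:quot}. Let $k=\lfloor\frac{n-d}{d+1}\rfloor$, so that $n\ge N_d$, and let $t=\min\{e-1,d+k\}$. The family $\mathcal P_{n,d}$ has a partition into intervals of top size at least $d+k\geq t$: by Lemma~\ref{lem:extend} if $k\ge1$, and by the singletons $[F,F]$ if $k=0$.

These intervals may contain sets of size $e$ or more, so we refine each interval $[A,B]$ recursively. If $|A|\ge t$, split it into singletons. If $|A|<t=|B|$, keep it. If $|A|<t<|B|$, choose $b\in B\setminus A$, write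
\[
[A,B]=[A,B\setminus\{b\}]\sqcup[A\cup\{b\},B],
\]
and continue with both parts, whose top sizes are still at least $t$. The process ends because $|B\setminus A|$ decreases. It leaves intervals of top size $t\le e-1$ and singletons $[F,F]$ with $|F|\ge t$. Discarding the singletons with $|F|\ge e$ gives a partition of $\{F:d\le|F|<e\}$ into intervals of top size at least $t$, and Lemma~\ref{lem:intervals} applies.
\end{proof}

\section{Removing blocks from a cycle}\label{sec:blocks}

From now on $k\ge1$ is fixed. The identity $N_d=d(k+1)+k$ suggests how to choose the interval above a $d$-set $C$: let each element of $C$ cover itself and $k$ points outside $C$, and put the $k$ uncovered points into the top. To make the choice canonical we take the cycle $\mathbb Z_n$, $n=N_d$, as the ground set and let an element cover the points that follow it.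

Fix $C\subseteq\mathbb Z_n$. A \emph{state} is a subset $U\subseteq\mathbb Z_n$ with the induced cyclic order. An element $p\in C\cap U$ is \emph{available} in $U$ if $|U|\ge k+1$ and none of the $k$ elements of $U$ that follow $p$ lies in $C$. Its \emph{block} $b(p)$ consists of $p$ and these $k$ elements. A \emph{move} replaces $U$ by $U\setminus b(p)$ for an available $p$, and a state is \emph{terminal} if no element is available. For $k=1$ this is the matching of parentheses on a circle, with the elements of $C$ as opening parentheses.

\begin{lemma}\label{lem:confluence}
All sequences of moves that start from a given state $U$ and end in a terminal state end in the same terminal state.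
\end{lemma}

\begin{proof}
Let $p\ne p'$ be available in $U$. Their blocks are disjoint. Indeed, let $z\in b(p)\cap b(p')$. If $z\in C$, then $z=p$ and $z=p'$, since a block contains exactly one element of $C$. If $z\notin C$, then $p$ and $p'$ are both the first element of $C$ met when walking backward from $z$ in $U$. Either way $p=p'$, a contradiction. Hence after the removal of $b(p)$ the set $b(p')$ still consists of $p'$ and the next $k$ elements, so $p'$ is available with the same block, and the same holds with $p$ and $p'$ exchanged.

Now use induction on $|U|$. If $U$ is terminal there is nothing to prove. Otherwise take two sequences, with first moves at $p$ and $p'$. If $p=p'$, induction applies to $U\setminus b(p)$. If $p\neq p'$, both $U\setminus b(p)$ and $U\setminus b(p')$ lead in one move to $U'=U\setminus(b(p)\cup b(p'))$, and by induction the terminal state of each is that of $U'$.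
\end{proof}

Let $U(C)$ be the terminal state reached from $\mathbb Z_n$, let $R(C)=C\setminus U(C)$, and let $r=|R(C)|$. Each move removes $k+1$ points, exactly one of them in $C$, so $r$ is the number of moves and
\begin{equation}\label{eq:size}
|U(C)|=n-r(k+1)=(d-r+1)(k+1)-1=N_{d-r}.
\end{equation}
In particular $r\le d$. This is where $n=N_d$ is used: every terminal state again has a critical size. We group the subsets $C$ into \emph{classes} according to the pair $(U(C),R(C))$.

\begin{lemma}\label{lem:class}
A nonempty class with pair $(U,R)$ consists of the sets $R\cup X$ where $X\subseteq U$ and no element of $X$ is available in the state $U$ with respect to $X$.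
\end{lemma}

\begin{proof}
If $C$ is in the class, then $C=R\cup X$ with $X=C\cap U$, and availability in $U$ depends only on $C\cap U$. Conversely, let $C_0$ be in the class and $C=R\cup X$ with $X$ as stated. The blocks removed for $C_0$ lie outside $U$, where $C$ and $C_0$ both agree with $R$. So the same moves are allowed for $C$. They lead to $U$, which is terminal for $C$, and $C\setminus U=R$.
\end{proof}

\begin{definition}
A subset $X$ of a cyclically ordered finite set $U$ is \emph{dense} if it meets every set of $k$ cyclically consecutive elements of $U$.
\end{definition}

\begin{proposition}\label{prop:dense}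
Let $d,k\ge1$ and let $U$ be a cyclically ordered set with $N_d$ elements. The family of dense subsets of $U$ can be partitioned into intervals of top size at least $k+2d$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:critical}, assuming Proposition~\ref{prop:dense}]
We partition the part of each nonempty class $(U,R)$ that lies in $\mathcal P_{n,d}$. Let $r=|R|$.

If $r=d$, then $|U|=k$ by \eqref{eq:size}, so no element is ever available in $U$. By Lemma~\ref{lem:class} the class is $[R,R\cup U]$, an interval in $\mathcal P_{n,d}$ of top size $d+k$.

Let $r<d$ and $d'=d-r\ge1$, so $|U|=N_{d'}\ge k+1$. A nonempty $X\subseteq U$ has no available element if and only if it is dense. Indeed, the $k$ elements after an available element miss $X$; conversely, if $k$ consecutive elements miss $X$, the first element of $X$ met when walking backward from them is available. So the class consists of $R$, which has fewer than $d$ elements and is not needed, and the sets $R\cup X$ with $X$ dense in $U$. If $X$ is dense, each of the $N_{d'}$ sets of $k$ consecutive elements meets $X$ and each element of $X$ lies in $k$ of them, so $k|X|\ge N_{d'}>k(d'+1)$. Thus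 $|R\cup X|\ge r+d'+2=d+2$, and $R\cup X\in\mathcal P_{n,d}$. Proposition~\ref{prop:dense} for $d'$ partitions the dense sets into intervals $[A,B]$, and the intervals $[R\cup A,R\cup B]$ have top size at least $r+k+2d'\ge d+k$.
\end{proof}

The proof shows that all sets of size $d$ and $d+1$ fall into the classes with $r=d$, as the tight count in Section~\ref{sec:intervals} demands. It also shows that the bound $k+d$ in Proposition~\ref{prop:dense} would suffice; the construction below gives $k+2d$.

\begin{example}
Let $k=1$, $d=2$, $n=5$. For $C=\{1,2\}$ we remove $\{2,3\}$ and then $\{1,4\}$, so the class is $[\{1,2\},\{1,2,5\}]$. For $C=\{1,3\}$ we remove $\{1,2\}$ and $\{3,4\}$, so the class is $[\{1,3\},\{1,3,5\}]$. The rotations of these two intervals cover the ten $2$-sets and the ten $3$-sets. For $k=1$ the only dense subset of $U$ is $U$, so the sets of size $4$ and $5$ are singleton intervals. For $d=1$ and any $k$, the class of $\{p\}$ is $[\{p\},\{p-k,\dots,p\}]$; with $k=1$ this is the decomposition of $(x_1,x_2,x_3)$ in the introduction.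
\end{example}

\section{Reading the cycle by columns}\label{sec:array}

The rest of the paper proves Proposition~\ref{prop:dense}. Fix $d,k\ge1$, let $N=N_d$, and take $\Omega=\{1,\dots,N\}$ in its cyclic order as the ground set. Its elements are called \emph{positions}. For $X\subseteq\Omega$ let $\widetilde X=X+N\mathbb Z$, and for $t\in\mathbb Z$ let the \emph{window} of $t$ be the set of integers in $(t,t+k]$. Then $X$ is dense if and only if $\widetilde X$ meets every window. Let $\mathcal D$ be the family of dense sets.

Since $N+1=(d+1)(k+1)$, the integers $0,1,\dots,N$ fill an array with $d+1$ rows of length $k+1$, and a window is one entry shorter than a row. Write a position as $z=(k+1)c+\beta=:(c,\beta)$ with $0\le c\le d$, $0\le\beta\le k$, $(c,\beta)\ne(0,0)$. The row $c$ is the \emph{color} of $z$ and $\beta$ is its \emph{column}. The cyclic order reads the array by rows. We also read it by columns: the \emph{label} of $z$ is $\lambda(z)=(d+1)\beta+c$, which defines a bijection $\Omega\to\{1,\dots,N\}$, and we write $z\prec z'$, and say that $z$ \emph{precedes} $z'$, if $\lambda(z)<\lambda(z')$. Thus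
\begin{equation}\label{eq:lex}
(c,\beta)\prec(c',\beta')\iff \beta<\beta',\ \text{ or }\ \beta=\beta'\text{ and }c<c'.
\end{equation}
For positions of the same color, $\prec$ agrees with $<$. For $d=2$, $k=3$, $N=11$ the positions and their labels are
\[
\begin{array}{c|cccc}
z&\beta=0&1&2&3\\\hline
c=0&&1&2&3\\
c=1&4&5&6&7\\
c=2&8&9&10&11
\end{array}
\qquad\quad
\begin{array}{c|cccc}
\lambda(z)&\beta=0&1&2&3\\\hline
c=0&&3&6&9\\
c=1&1&4&7&10\\
c=2&2&5&8&11
\end{array}
\]
From now on ``first'', ``last'', ``before'' and ``after'' refer to $\prec$. Let $s(c)=c+1$ for $c<d$ and $s(d)=0$; since $d\geq1$, $s(c)\neq c$. The order $\prec$ is introduced because it describes all windows at once.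

\begin{lemma}\label{lem:window}
The window of $0$ is the set of positions of color $0$. If $z$ is a position of color $c$, the window of $z$ consists, in increasing order, of the positions of color $c$ after $z$, followed by the positions of color $s(c)$ before $z$, the latter increased by $N$ if $c=d$.
\end{lemma}

\begin{proof}
The positions of color $0$ are $1,\dots,k$. Let $z=(c,\beta)$. Since $z+k=(k+1)(c+1)+\beta-1$, the window consists of the positions $(c,\beta')$ with $\beta'>\beta$, followed by the integers $(k+1)(c+1)+\beta'$ with $0\le\beta'\le\beta-1$. If $c<d$, the latter are the positions $(c+1,\beta')$ with $\beta'<\beta$, and by \eqref{eq:lex} these are the positions of color $c+1$ before $z$. If $c=d$, then $(k+1)(d+1)=N+1$, so they are the integers $N+\beta''$ with $1\le\beta''\le\beta$, and by \eqref{eq:lex} $(0,\beta'')\prec(d,\beta)$ if and only if $\beta''\le\beta$.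
\end{proof}

In the array above, the window of $6=(1,2)$ is $\{7,8,9\}$: one position of color $1$ with label above $7$ and two of color $2$ with labels below $7$.

For $X\subseteq\Omega$ the \emph{word} $w(X)$ is the sequence of colors of the elements of $X$ in the order $\prec$, and a \emph{$c$-letter} is an element of $X$ of color $c$. A \emph{run} is a maximal block of consecutive letters of one color, and the \emph{run word} of $X$ is obtained from $w(X)$ by collapsing each run to one letter.

\begin{lemma}\label{lem:denseword}
A set $X\subseteq\Omega$ is dense if and only if for every color $c$ some $s(c)$-letter precedes some $c$-letter.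
\end{lemma}

\begin{proof}
Modulo $N$ every window is the window of a position. If $\widetilde X$ misses the window of a position $z$ of color $c$, then by Lemma~\ref{lem:window} every $c$-letter is $\preceq z$ and every $s(c)$-letter is $\succ z$, so the condition fails for $c$. Conversely, let the condition fail for $c$. If $X$ has no $c$-letter, it misses row $c$, which contains $k$ consecutive positions. Otherwise $\widetilde X$ misses the window of the last $c$-letter.
\end{proof}

\section{Filling runs, and the case $d=1$}\label{sec:fill}

Let $d=1$ and name each position by its label $1,\dots,2k+1$. The color is the parity of the label. By Lemma~\ref{lem:denseword}, a set is dense if and only if its word has a $1$ before a $0$ and a $0$ before a $1$, that is, if and only if it has at least three runs. We look for intervals of dense sets of top size at least $k+2$.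

Lengthening a run does not change the run word. So a first attempt takes as bottom the first letters of all runs of $X$ and as top the set obtained by extending each run as far as the start of the next. This fails for $X=\{2k-1,2k,2k+1\}$, where no run can be extended. The unused positions lie in front of $X$, and the remedy is to allow an optional run in front, here of the even labels $2,4,\dots,2k-2$, which raises the top size to $k+2$. Such an interval contains sets with run word $101$ and sets with run word $0101$, so the run words have to be paired. The words $101$ and $010$ cannot lose a letter and stay dense, which forces the pairs $\{101,0101\}$ and $\{010,1010\}$, and we continue with $\{10101,010101\}$, $\{01010,101010\}$ and so on. In each pair the optional color $\psi$ is the opposite of the last letter, which does not change when a run is added or deleted in front. For $k=2$ there are $1+5+5=11$ dense subsets of the $5$-cycle, the sets whose complement contains no two neighbors, and the rule gives, in labels,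
\[
\begin{array}{c|c|l}
\text{word of the bottom}&\psi&\text{intervals}\\\hline
101&0&[123,1235],\ [125,1245],\ [145,1345],\ [345,2345]\\
010&1&[234,1234]\\
10101&0&[12345,12345]
\end{array}
\]
These six intervals contain $11$ sets, and all top sizes are at least $4=k+2$.

We now define this construction for every $d$. Let $X\subseteq\Omega$ have at least two runs and let $\psi$ be a color. Let $A=A(X,\psi)$ be the set of first letters of the runs of $X$, where the first run is omitted if its color is $\psi$. Let $a_1\prec\dots\prec a_m$ be the elements of $A$, let $\kappa_1,\dots,\kappa_m$ be their colors, and let $\kappa=\kappa_1\cdots\kappa_m$. With $\kappa_0=\psi$ we have $\kappa_i\neq\kappa_{i+1}$ for $0\le i<m$. Let $B=B_0\sqcup B_1\sqcup\dots\sqcup B_m$, where $B_0$ is the set of positions of color $\psi$ before $a_1$, and $B_i$, for $i\geq1$, is the set of positions $z\succeq a_i$ of color $\kappa_i$, subject to $z\prec a_{i+1}$ if $i<m$. The \emph{filled interval} is $I(X,\psi)=[A,B]$. An \emph{ascent} of a sequence is a pair of neighboring terms of which the first is smaller.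

\begin{lemma}\label{lem:fill}
With this notation:
\begin{enumerate}
\item[(a)] $X\in I(X,\psi)$.
\item[(b)] Every $X'\in I(X,\psi)$ has run word $\kappa$ or $\psi\kappa$ and its last letter has the same color as that of $X$. If $X'$ has at least two runs, then $I(X',\psi)=I(X,\psi)$.
\item[(c)] $|B|=k+\operatorname{asc}$, where $\operatorname{asc}$ is the number of ascents of the sequence $0,\psi,\kappa_1,\dots,\kappa_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The omitted run, if there is one, lies in $B_0$, and the run that starts at $a_i$ lies in $B_i$.

(b) The sets $B_0,B_1,\dots,B_m$ follow one another in the order $\prec$, and $a_i$ is the first element of $B_i$. So $w(X')=\psi^{h_0}\kappa_1^{1+h_1}\cdots\kappa_m^{1+h_m}$ with $h_i\ge0$. Neighboring colors in $\psi,\kappa_1,\dots,\kappa_m$ differ, so the nonempty factors are the runs of $X'$, the run word is $\kappa$ or $\psi\kappa$, and $A(X',\psi)=A$. The set $B$ depends only on $A$ and $\psi$. The last letter has color $\kappa_m$ for every member of the interval, including $X$.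

(c) Let $\alpha_i$ be the column of $a_i$, and for $0\le i<m$ let $\varepsilon_i=1$ if $\kappa_i<\kappa_{i+1}$ and $\varepsilon_i=0$ otherwise. By \eqref{eq:lex}, $(\kappa_i,\beta)\prec a_{i+1}$ if and only if $\beta\le\alpha_{i+1}-1+\varepsilon_i$. For $1\le i<m$ the set $B_i$ occupies the columns $\alpha_i,\dots,\alpha_{i+1}-1+\varepsilon_i$, so $|B_i|=\alpha_{i+1}-\alpha_i+\varepsilon_i$; and $|B_m|=k+1-\alpha_m$. If $\psi>0$, then $B_0$ starts in column $0$ and $|B_0|=\alpha_1+\varepsilon_0$. If $\psi=0$, then $B_0$ starts in column $1$ because $(0,0)$ is not a position, and $|B_0|=\alpha_1+\varepsilon_0-1$, where $\varepsilon_0=1$. The sum telescopes to $k+1+\sum_i\varepsilon_i$ if $\psi>0$ and to $k+\sum_i\varepsilon_i$ if $\psi=0$.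
\end{proof}

Part (c) says that $B$ takes one position from each column and one more at each ascent, where it can step to a higher color without leaving the column. Filling runs therefore works for words with many ascents. It does not work for all dense sets. For $k\ge d$ the set $\{(d,0),(d-1,1),\dots,(0,d),(d,d)\}$ has word $d\,(d-1)\cdots1\,0\,d$ and is dense by Lemma~\ref{lem:denseword}, but for every $\psi$ the sequence in (c) has at most three ascents. The top size is at most $k+3$, which is less than $k+2d$ for $d\ge2$ and less than $k+d$ for $d\ge4$. A second construction is needed.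

\section{The jump sequence}\label{sec:jump}

A dense set contains a walk around the cycle with steps of length at most $k$, and any set that contains such a walk is dense. The greedy walk, which always takes the longest possible step, is a canonical choice, and the sets that share it form an interval. For $X\in\mathcal D$ and $t\in\mathbb Z$ put $g(t)=\max\bigl(\widetilde X\cap(t,t+k]\bigr)$.

\begin{lemma}\label{lem:g}
For $X\in\mathcal D$ and $t\in\mathbb Z$ we have $t<g(t)\le t+k$, $g(t+N)=g(t)+N$ and $g(g(t))\ge t+k+1$. Moreover $g$ is nondecreasing.
\end{lemma}

\begin{proof}
The first two statements hold by definition. The integer $g(g(t))$ is an element of $\widetilde X$ larger than $g(t)$, so it does not lie in $(t,t+k]$ and exceeds $t+k$. Let $t\le t'$. If $g(t)\le t'$, then $g(t)<g(t')$. Otherwise $g(t)\in(t',t+k]\subseteq(t',t'+k]$, so $g(t)\le g(t')$.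
\end{proof}

Let $v_0=0$ and $v_i=g(v_{i-1})$. The sequence is increasing and
\begin{equation}\label{eq:two}
v_{i+2}\ge v_i+k+1 .
\end{equation}
Let $T=\max\{i:v_i\le N\}$, which is at least $1$ as $v_1\le k$, and let $y=v_{T+1}-N$. We call $(v_1,\dots,v_{T+1})$ the \emph{jump sequence} of $X$ and $T$ its \emph{length}. Since $v_T\le N$, Lemma~\ref{lem:g} gives $v_{T+1}\le g(N)=N+v_1$, so
\[
1\le y\le v_1\le k,
\]
and $y$ is a $0$-letter. By \eqref{eq:two}, $v_{2d+2}\ge(d+1)(k+1)=N+1$, so $T\le 2d+1$. Let $E\subseteq\Omega$ be the set of residues modulo $N$ of the integers in $\bigcup_{i=1}^{T+1}(v_i,v_{i-1}+k]$. These are the points that a jump could have reached but did not, so $X\cap E=\emptyset$. Put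
\[
J(X)=\bigl[\{v_1,\dots,v_T,y\},\ \Omega\setminus E\bigr]\ni X .
\]

\begin{proposition}\label{prop:J}
For $X\in\mathcal D$, the interval $J(X)$ is the family of dense sets with the same jump sequence as $X$. Hence the intervals $J(X)$ partition $\mathcal D$. If $T\le2d$, the top size of $J(X)$ is at least $k+2d+1$.
\end{proposition}

\begin{proof}
Let $X'\in J(X)$. Then $\widetilde{X'}$ contains $v_1<\dots<v_T<N+y\le N+v_1$, a chain with steps at most $k$, the last one because $v_1-y<k$. Extend the chain with period $N$. For any $t$, the member of the chain that follows the largest member $\le t$ lies in $(t,t+k]$, so $X'$ is dense. For $1\le i\le T+1$ we have $v_i\in\widetilde{X'}\cap(v_{i-1},v_{i-1}+k]$ and $\widetilde{X'}\cap(v_i,v_{i-1}+k]=\emptyset$, so by induction on $i$ the jump sequence of $X'$ is that of $X$. Conversely, $J$ is defined in terms of the jump sequence, so a dense set $X'$ with the same jump sequence lies in $J(X')=J(X)$.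

The size of $E$ is bounded by a telescoping sum:
\begin{equation}\label{eq:E}
|E|\le\sum_{i=1}^{T+1}(v_{i-1}+k-v_i)=(T+1)k-N-y .
\end{equation}
If $T\le2d$, this is at most $(2d+1)k-N-1=dk-d-1$, so $|\Omega\setminus E|\ge N-dk+d+1=k+2d+1$.
\end{proof}

For $T=2d+1$ the bound \eqref{eq:E} gives only the top size $2d+1$, and this can be attained. For $d=1$ and $X=\{1,k+1,k+2\}$ the jump sequence is $1,k+1,k+2,N+1$, the set $E$ is the complement of $X$, and $J(X)=\{X\}$. Its top size $3$ is smaller than $k+2d$ for $k\geq 2$, and smaller than $k+d$ for $k\ge3$. So the sets of length $2d+1$ must be partitioned differently.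

\section{Long jump sequences and a companion family}\label{sec:long}

When $T=2d+1$, the inequality \eqref{eq:two} is almost tight and confines two jumps to each row of the array. This makes the word of $X$ rigid, with many ascents, which is the situation where filling runs works. Lemma~\ref{lem:window} translates $g$ into the language of words.

\begin{lemma}\label{lem:G}
Let $X\in\mathcal D$. Then $g(0)$ is the last $0$-letter. Let $z$ be a position of color $c$.
\begin{enumerate}
\item[(a)] If some $s(c)$-letter precedes $z$ and $z'$ is the last such letter, then $g(z)=z'$ for $c<d$ and $g(z)=N+z'$ for $c=d$.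
\item[(b)] If no $s(c)$-letter precedes $z$, then $g(z)$ is the last $c$-letter.
\end{enumerate}
In particular the color of $g(z)$ modulo $N$ shows which case occurs.
\end{lemma}

\begin{proof}
In the window of $z$ the positions of color $s(c)$ come last, and within one color $<$ agrees with $\prec$. In case (b) the window meets $\widetilde X$ only in the $c$-letters after $z$, and it does meet $\widetilde X$ because $X$ is dense.
\end{proof}

We write $(a,b]_\prec=\{z\in\Omega:a\prec z\preceq b\}$ and allow $a=-\infty$ and $b=+\infty$.

\begin{lemma}\label{lem:common}
Let $X\in\mathcal D$ have length $T\ge2d$, and suppose that $v_i$ has color $\lfloor i/2\rfloor$ for $1\le i\le 2d$. Put $a_j=v_{2j}$ for $1\le j\le d$ and $b_j=v_{2j+1}$ for $0\le j\le d-1$, and let $a_0=-\infty$, $b_d=+\infty$. Then $a_1\prec\dots\prec a_d$ and $b_0\prec\dots\prec b_{d-1}$, the last $0$-letter is $b_0$, and for $1\le j\le d$ every $j$-letter lies in $(a_{j-1},a_j]_\prec\cup(b_{j-1},b_j]_\prec$.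
\end{lemma}

\begin{proof}
We have $b_0=g(0)$. For $1\le j\le d-1$, $b_j=g(a_j)$ has the color of $a_j$, so case (b) of Lemma~\ref{lem:G} occurs at $a_j$. For $0\le j\le d-1$, $a_{j+1}=g(b_j)$ has color $j+1$, so case (a) occurs at $b_j$. This gives:
\begin{enumerate}
\item[(1)] $b_j$ is the last $j$-letter, for $0\le j\le d-1$;
\item[(2)] $a_{j+1}$ is the last $(j+1)$-letter before $b_j$, for $0\le j\le d-1$;
\item[(3)] no $(j+1)$-letter precedes $a_j$, for $1\le j\le d-1$.
\end{enumerate}
By (3), $a_j\prec a_{j+1}$. If $b_{j+1}\prec b_j$ for some $j\le d-2$, then (1) and (2) give $a_{j+1}=b_{j+1}$, which is impossible because the jump sequence is increasing; so $b_j\prec b_{j+1}$. Let $z$ be a $j$-letter with $1\le j\le d$. If $z\prec b_{j-1}$, then $z\preceq a_j$ by (2), and $a_{j-1}\prec z$ by (3) if $j\geq 2$. Otherwise $b_{j-1}\prec z$, and $z\preceq b_j$ by (1) if $j<d$.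
\end{proof}

In patterns of words, $c^+$ stands for one or more letters $c$, $c^*$ for zero or more, and $\{0,1\}^*$ for any word in $0$ and $1$. Let
\[
\mathcal L=\{X\subseteq\Omega: w(X)\in 1^+2^+\cdots d^+\;0^+\;1^+2^+\cdots d^+\}.
\]

\begin{lemma}\label{lem:L}
$\mathcal L$ is the family of dense sets of length $T=2d+1$.
\end{lemma}

\begin{proof}
Let $X\in\mathcal D$ and $T=2d+1$. By \eqref{eq:two}, $v_{2j}\ge j(k+1)$, and $v_{2j+1}\le v_{2d+1}-(d-j)(k+1)\le(j+1)(k+1)-1$ because $v_{2d+1}\le N$. As $v_{2j}<v_{2j+1}$, the position $v_i$ has color $\lfloor i/2\rfloor$ for $1\le i\le 2d+1$, and Lemma~\ref{lem:common} applies. Since $v_{2d+1}=g(a_d)$ has color $d$, case (b) of Lemma~\ref{lem:G} occurs at $a_d$: no $0$-letter precedes $a_d$. So $a_d\prec b_0$ and all $0$-letters lie in $(a_d,b_0]_\prec$. The points $a_1\prec\dots\prec a_d\prec b_0\prec\dots\prec b_{d-1}$ cut $\Omega$ into $2d+1$ segments, and the letters in these segments have the colors $1,\dots,d,0,1,\dots,d-1,d$, in this order. Each segment but the last contains its right endpoint. The last one contains $v_{2d+1}$, a $d$-letter after $a_d$. Hence $X\in\mathcal L$.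

Conversely let $X\in\mathcal L$. For $c<d$ the first $(c+1)$-run precedes the last $c$-run, and the $0$-run precedes the last $d$-run, so $X$ is dense by Lemma~\ref{lem:denseword}. Let $a_j$ be the last letter of the first $j$-run $(1\le j\le d)$ and $b_j$ the last $j$-letter $(0\le j\le d)$. Then $g(0)=b_0$. For $j<d$ the $(j+1)$-letters before $b_j$ form the first $(j+1)$-run, so $g(b_j)=a_{j+1}$. The letters before $a_j$ have colors in $\{1,\dots,j\}$, which does not contain $s(j)$, so $g(a_j)=b_j$. Thus $v_{2d+1}=b_d\le N$, and $T=2d+1$.
\end{proof}

For $X\in\mathcal L$ and $\psi=0$, the sequence $0,0,1,\dots,d,0,1,\dots,d$ has $2d$ ascents, so $I(X,0)$ has top size $k+2d$. But $I(X,0)$ leaves $\mathcal L$: it may contain sets with an extra $0$-run in front. These sets have length at most $2d$ by Lemma~\ref{lem:L} and are already covered by good intervals $J$. If we take them away, we must take away those intervals $J$ entirely and partition them anew. Their union is the following family: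
\[
\mathcal C=\{X\subseteq\Omega:w(X)\in\{0,1\}^*\,0\;1^+2^+\cdots d^+\;0^+\;1^+\cdots(d-1)^+\;d^*\}.
\]
For $d=1$ the pattern reads $\{0,1\}^*\,0\,1^+\,0^+\,1^*$.

\begin{lemma}\label{lem:C}
$X\in\mathcal C$ if and only if $X\in\mathcal D$ and
\begin{equation}\label{eq:star}
T=2d,\qquad v_i\text{ has color }\lfloor i/2\rfloor\text{ for }1\le i\le2d,\qquad y<v_1,\qquad y\prec v_2 .
\end{equation}
Hence $\mathcal C$ is a union of intervals $J(X)$ and is disjoint from $\mathcal L$.
\end{lemma}

\begin{proof}
Let $X\in\mathcal C$ and fix a factorization of $w(X)$ according to the pattern. Let $y^*$ be the final $0$ of the factor $\{0,1\}^*0$, let $a_1,\dots,a_d$ be the last letters of the factors $1^+,\dots,d^+$ that follow, and let $b_0,\dots,b_{d-1}$ be the last letters of the factors $0^+,\dots,(d-1)^+$ after these. Since $a_{c+1}\prec b_c$ for $c<d$ and $y^*\prec a_d$, the set $X$ is dense by Lemma~\ref{lem:denseword}. For $0\le j\le d-1$, $b_j$ is the last $j$-letter and $a_{j+1}$ is the last $(j+1)$-letter before $b_j$, so $g(0)=b_0$ and $g(b_j)=a_{j+1}$ by Lemma~\ref{lem:G}. For $1\le j\le d-1$ the letters before $a_j$ have colors in $\{0,1,\dots,j\}$, so no $(j+1)$-letter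 precedes $a_j$ and $g(a_j)=b_j$. The last $0$-letter before $a_d$ is $y^*$, so $g(a_d)=N+y^*$. The jump sequence is therefore
\[
b_0,\ a_1,\ b_1,\ \dots,\ b_{d-1},\ a_d,\ N+y^*,
\]
with $T=2d$ and $y=y^*$. Also $y^*\prec a_1=v_2$, and $y^*<b_0=v_1$ because both have color $0$ and $y^*\prec b_0$. This is \eqref{eq:star}.

Conversely let $X\in\mathcal D$ satisfy \eqref{eq:star}, and use the notation of Lemma~\ref{lem:common}. Since $g(a_d)=N+y>N$, case (a) of Lemma~\ref{lem:G} occurs at $a_d$, and $y$ is the last $0$-letter before $a_d$. The condition $y<v_1$ says that $y\prec b_0$, so the $0$-letter $b_0$ does not precede $a_d$. Together with $y\prec v_2=a_1$ this gives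
\[
y\prec a_1\prec\dots\prec a_d\prec b_0\prec\dots\prec b_{d-1}.
\]
The $0$-letters lie in $(-\infty,y]_\prec\cup(a_d,b_0]_\prec$, and Lemma~\ref{lem:common} locates the others. So the letters $\preceq y$ have colors $0$ and $1$ and end with the $0$-letter $y$; the letters in $(y,a_1]_\prec$ have color $1$; those in $(a_{j-1},a_j]_\prec$ have color $j$ for $2\le j\le d$; those in $(a_d,b_0]_\prec$ have color $0$; those in $(b_{j-1},b_j]_\prec$ have color $j$ for $1\le j\le d-1$; and those after $b_{d-1}$ have color $d$. Every segment but the last contains its right endpoint, so $X\in\mathcal C$.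

Condition \eqref{eq:star} depends only on the jump sequence, so $\mathcal C$ is a union of intervals $J(X)$ by Proposition~\ref{prop:J}. The lengths $2d$ and $2d+1$ separate $\mathcal C$ from $\mathcal L$.
\end{proof}

\begin{remark}
The family $\mathcal C$ is no larger than necessary. Sets with run word $0\,1\cdots d\,0\,1\cdots d$ belong to $\mathcal C$, and every interval $J(X)\subseteq\mathcal C$ contains one: the position $N$ has color $d$ and is last in $\prec$, so $\{y,a_1,\dots,a_d,b_0,\dots,b_{d-1},N\}$ has this run word and, by the first half of the proof, the jump sequence of $X$.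
\end{remark}

\section{Proof of Proposition~\ref{prop:dense}}\label{sec:final}

By Proposition~\ref{prop:J} and Lemmas~\ref{lem:L} and~\ref{lem:C}, the family $\mathcal D\setminus(\mathcal L\cup\mathcal C)$ is a disjoint union of intervals $J(X)$ with $T\le2d$, all of top size at least $k+2d+1$. It remains to partition $\mathcal L\cup\mathcal C$, and we do it by filled intervals.

Let $\sigma=2\,3\cdots d\;0\;1\cdots(d-1)$, so $\sigma=0$ if $d=1$, and let $\Theta=\{1,01,101,0101,\dots\}$ be the set of alternating words in $0$ and $1$ that end in $1$. The members of $\mathcal L$ are the sets with run word $1\sigma d$. In the pattern of $\mathcal C$ the factor $\{0,1\}^*0\,1^+$ collapses to a word $\theta\in\Theta$ other than $1$, every such $\theta$ being allowed, so the members of $\mathcal C$ are the sets with run word $\theta\sigma d$ or $\theta\sigma$ with $\theta\neq1$. Hence $X\in\mathcal L\cup\mathcal C$ if and only if its run word lies in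
\[
\mathcal R=\{\theta\sigma d:\theta\in\Theta\}\ \cup\ \{\theta\sigma:\theta\in\Theta,\ \theta\ne1\}.
\]
Every word in $\mathcal R$ has at least three letters. For $d=1$, $\mathcal R$ is the set of all alternating words with at least three letters, so $\mathcal L\cup\mathcal C=\mathcal D$ and we are in the situation of Section~\ref{sec:fill}.

As in that case, we choose the optional color from the last letter. For $X\in\mathcal L\cup\mathcal C$ let $\psi(X)=0$ if the last letter of $X$ has color $d$, and $\psi(X)=1$ if it has color $d-1$. Write $\psi=\psi(X)$, and let $\kappa$ be the word of $A(X,\psi)$, that is, the run word of $X$ with its first letter deleted if that letter is $\psi$. We determine $\kappa$, check that $\kappa,\psi\kappa\in\mathcal R$, and count the ascents of $0,\psi,\kappa_1,\dots,\kappa_m$.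

\emph{Case $\psi=0$.} The run word is $\theta\sigma d$, and deleting an initial $0$ gives $\kappa=(10)^i1\,\sigma d$ with $i\ge0$. Both $(10)^i1$ and $0(10)^i1$ lie in $\Theta$, so $\kappa,0\kappa\in\mathcal R$. The sequence has the ascent from $\psi=0$ to $\kappa_1=1$, the $d-1$ ascents $1<2<\dots<d$ that start at the last letter of $(10)^i1$, and the $d$ ascents $0<1<\dots<d$ at the end. These are $2d$ different ascents.

\emph{Case $\psi=1$.} The run word is $\theta\sigma$ with $\theta\ne1$, and deleting an initial $1$ gives $\kappa=(01)^i\sigma$ with $i\ge1$. Both $(01)^i$ and $1(01)^i$ lie in $\Theta\setminus\{1\}$, so $\kappa,1\kappa\in\mathcal R$. The sequence has the ascent from $0$ to $\psi=1$, the $d$ ascents $0<1<\dots<d$ that start at the last $0$ of $(01)^i$, and the $d-1$ ascents $0<1<\dots<d-1$ at the end. These are again $2d$ different ascents. The choice $\psi=0$ would fail here: it would delete the first letter of $01\sigma$, and a set with run word $1\sigma$ is not dense, since no $0$-letter precedes a $d$-letter.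

Let $X'\in I(X,\psi)$. By Lemma~\ref{lem:fill}(b) its run word is $\kappa$ or $\psi\kappa$, so $X'\in\mathcal L\cup\mathcal C$ and $X'$ has at least two runs. Its last letter has the same color as that of $X$, so $\psi(X')=\psi$, and $I(X',\psi(X'))=I(X,\psi)$. Two such intervals with a common member therefore coincide, and by Lemma~\ref{lem:fill}(a) they cover $\mathcal L\cup\mathcal C$. By Lemma~\ref{lem:fill}(c) their top sizes are at least $k+2d$. This proves Proposition~\ref{prop:dense}, hence Proposition~\ref{prop:critical} and Theorems~\ref{thm:main} and~\ref{thm:quot}. \qed

\begin{example}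
Let $d=2$, $k=3$, $N=11$, as in the array of Section~\ref{sec:array}. The set $X=\{1,4,5,8,9\}$ has the labels $1,\dots,5$ and the word $12012$, so $X\in\mathcal L$. Its jump sequence is $1,4,5,8,9,12$, the set $E$ is $\{2,3,6,7,10,11\}$, and $J(X)=\{X\}$. The filled interval extends the last run by the positions $10$ and $11$, so $I(X,0)=[X,X\cup\{10,11\}]$ has top size $7=k+2d$. The set $X'=\{3,6,7,10,11\}$ has the labels $7,\dots,11$ and the same word. No run of $X'$ can be extended, and $I(X',0)=[X',X'\cup\{1,2\}]$ reaches top size $7$ through the optional $0$-run alone; its members other than $X'$ lie in $\mathcal C$.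
\end{example}

\begin{thebibliography}{1}

\bibitem{KSSY}
Mitchel T. Keller, Yi-Huang Shen, Noah Streib, Stephen J. Young,
\emph{On the Stanley Depth of Squarefree Veronese Ideals},
arXiv:0910.4645 (2009).

\end{thebibliography}
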